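# Delooping the $\mathbb C/\mathbb Z$-invariant of flat vector bundles

## 1. An additive invariant, and the guess that additivity is enough

Atiyah, Patodi and Singer attach to every flat complex vector bundle over a compact manifold a class in $K$-theory with coefficients in $\mathbb C/\mathbb Z$. Direct sums go to sums. The assignment is represented by a map
$$e:K_a\mathbb C\to F_{t,\mathbb C/\mathbb Z}$$
from the algebraic $K$-theory space of $\mathbb C$ to a space representing $\mathbb C/\mathbb Z$-$K$-theory. Both spaces are infinite loop spaces, and both structures come from direct sum. Is $e$, up to weak homotopy, an infinite loop map? The problem is taken from Yi-Sheng Wang, "An approximation of the $e$-invariant in the stable homotopy category", arXiv:1707.03453 (2017), where the affirmative answer is a conjecture.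

The answer one first guesses is **yes, because $e$ is additive**. We shall see that the answer is right and the reason is wrong: some equally additive maps between the same two spaces are not infinite loop maps. First we need precise terms.

**Spaces and weak homotopy.** We work in the Quillen model category of pointed $k$-spaces, and replace all spaces by CW complexes. $[Z,W]$ denotes homotopy classes of maps. Two maps $f,g:Z\to W$ are *weakly homotopic* if $fh\simeq gh$ for every map $h:L\to Z$ from a finite CW complex; $f$ is *weakly null* if it is weakly homotopic to the constant map.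

*Example.* $[K(\mathbb Q,1),K(\mathbb Z,2)]=\mathrm{Ext}(\mathbb Q,\mathbb Z)$. This group is nonzero: it is the cokernel of $\mathrm{Hom}(\mathbb Q,\mathbb Q)\to\mathrm{Hom}(\mathbb Q,\mathbb Q/\mathbb Z)$, a map from a countable group to an uncountable one. But $K(\mathbb Q,1)$ is a telescope of circles, so every map from a finite complex factors up to homotopy through a circle, and $H^2(S^1;\mathbb Z)=0$. So every nonzero class here is weakly null and not null.

**Infinite loop maps and H-maps.** For a spectrum $\mathbf E$ and a space $Z$ we have $[Z,\Omega^\infty\mathbf E]=[\Sigma^\infty Z,\mathbf E]$, an abelian group; write $g^\flat$ for the adjoint of $g$. An *infinite loop map* is a map $\Omega^\infty\tilde g$ for a map of spectra $\tilde g:\mathbf E\to\mathbf E'$. If $\varepsilon:\Sigma^\infty\Omega^\infty\mathbf E\to\mathbf E$ is the counit, then $(\Omega^\infty\tilde g)^\flat=\tilde g\circ\varepsilon$. Let $\mu$ be the loop addition on $Z=\Omega^\infty\mathbf E$, let $p_1,p_2:Z\times Z\to Z$ be the projections, and put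
$$\nu=\Sigma^\infty\mu-\Sigma^\infty p_1-\Sigma^\infty p_2:\ \Sigma^\infty(Z\times Z)\to\Sigma^\infty Z .$$
An *H-map* is a map $g:\Omega^\infty\mathbf E\to\Omega^\infty\mathbf E'$ with $g\mu\simeq gp_1+gp_2$, that is, with $g^\flat\nu=0$. Sums and differences of H-maps are H-maps. Since $\mu=p_1+p_2$ in $[Z\times Z,Z]$, we have $\varepsilon\nu=0$; hence every infinite loop map is an H-map. The guess claims a converse.

**Homology and coefficients.** $\mathbf E_k(Y)=\pi_k(\mathbf E\wedge Y)$, and homology of spaces is reduced: $\mathbf E_k(Z)=\mathbf E_k(\Sigma^\infty Z)$. Let $M(\mathbb Z/n)=S^0\cup_ne^1$ be the Moore spectrum. The groups $\pi_k(\mathbf E;\mathbb Z/n)=\pi_k(\mathbf E\wedge M(\mathbb Z/n))=[\Sigma^{k-1}M(\mathbb Z/n),\mathbf E]$ sit in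
$$0\to\pi_k(\mathbf E)/n\to\pi_k(\mathbf E;\mathbb Z/n)\to\pi_{k-1}(\mathbf E)[n]\to0 .$$
So $\mathbf E\wedge M(\mathbb Z/n)=0$ for all $n$ exactly when $\pi_*\mathbf E$ is uniquely divisible; such $\mathbf E$ is called rational. Put $M\mathbb C=H\mathbb C$, $M(\mathbb C/\mathbb Z)=\mathrm{cofib}(S\to M\mathbb C)$ and $KU_A=KU\wedge MA$.

**The source.** $\mathbb C^\delta$ is $\mathbb C$ as a discrete ring, $B=BGL(\mathbb C^\delta)$, $X=K_a\mathbb C=B^+$, and $i:B\to X$ is the canonical map, a homology isomorphism. If $\mathbf k$ is the $0$-connected cover of $K(\mathbb C^\delta)$, then $X=\Omega^\infty\mathbf k$ and $\pi_l(\mathbf k)=K_l(\mathbb C)$ for $l\ge1$. For example $\pi_1(X)=\mathbb C^\times$.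

**The target.** Let $ku=\tau_{\ge0}KU$ and $\mathbf{bu}=\tau_{\ge1}KU$, so $K_t=BU=\Omega^\infty\mathbf{bu}$. The Chern character is the map $\mathbf{bu}\to\mathbf{bu}\wedge M\mathbb C=\tau_{\ge1}KU_{\mathbb C}$. Let $\mathbf f$ be its fiber; then $F_t=F_{t,\mathbb C/\mathbb Z}=\Omega^\infty\mathbf f$. Let $j$ denote $\mathbf f\to\mathbf{bu}$ and also $F_t\to K_t$. Put
$$\mathbf F=\mathrm{fib}(KU\to KU_{\mathbb C})=\Sigma^{-1}KU_{\mathbb C/\mathbb Z}.$$
The long exact sequences show that $\pi_n\mathbf F$ is $\mathbb C/\mathbb Z$ for $n$ odd and $0$ for $n$ even, that $\pi_n\mathbf f=0$ for $n\le0$, and that $\mathbf f\to\mathbf F$ is an isomorphism on $\pi_n$ for $n\ge0$. So $\mathbf f=\tau_{\ge0}\mathbf F$, the space $F_t$ is connected, and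
$$[Y,\mathbf f]=[Y,\mathbf F]\ (Y\text{ connective}),\qquad [Z,F_t]=[\Sigma^\infty Z,\mathbf F]\ (Z\text{ a space}).$$
The identification $\mathbf F=\Sigma^{-1}KU_{\mathbb C/\mathbb Z}$ involves a global sign; with the other sign one replaces the map $c$ below by $-c$ throughout, and nothing else changes.

**The map $e$.** A flat bundle $V$ of rank $n$ on $L$ has a holonomy map $f_V:L\to BGL_n(\mathbb C^\delta)\to B$. For a compact smooth manifold $M$, let $\tilde K(M,\mathbb C)$ be the group of zero-dimensional virtual flat bundles. The Atiyah–Patodi–Singer classes give a homomorphism $\bar e_{\mathrm{APS}}:\tilde K(M,\mathbb C)\to[M,F_t]$. The universal property of the plus construction yields $e:X\to F_t$, determined up to weak homotopy, such that for every $M$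

* **(A1)** $\bar e_{\mathrm{APS}}$ is the composite $\tilde K(M,\mathbb C)\to[M,X]\xrightarrow{e_*}[M,F_t]$, where the first map sends $V-n$ to $i f_V$.

Finally, $c:X\to K_t$ is the infinite loop map induced by $\mathbb C^\delta\to\mathbb C$.

**The class, concretely.** We recall the construction from Atiyah–Patodi–Singer, *Spectral asymmetry and Riemannian geometry III*, §5. Let $V$ be flat of rank $n$ on a connected $M$. By Chern–Weil, $\mathrm{ch}(V)=n$, so $[V]-n$ is torsion in $K(M)$: for some $m\ge1$ there is a stable isomorphism $\varphi$ from $mV$ to the trivial bundle of rank $mn$. It is a nullhomotopy of $m([V]-n)$, so $(V,\mathbb C^n,\varphi)$ is a class in the cohomology theory $\mathrm{fib}(m:KU\to KU)=\Sigma^{-1}KU_{\mathbb Z/m}$ whose image in $K(M)$ is $[V]-n$. The maps $\mathrm{id}$ and $\frac1m$ carry $(KU\xrightarrow mKU)$ to $(KU\to KU_{\mathbb Q})$, and then one maps on to $(KU\to KU_{\mathbb C})$. On fibers this gives a class $a\in K^{-1}(M;\mathbb C/\mathbb Z)=[M,F_t]$. The APS class is $a$ corrected by the image of a class in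 $K^{-1}(M;\mathbb C)\cong H^{odd}(M;\mathbb C)$, namely $\frac1m$ times the transgression form comparing the flat connection with the trivial one via $\varphi$. This yields:

* **(A2)** $j_*\bar e_{\mathrm{APS}}(V-n)=[V]-n$ in $[M,K_t]$.

Indeed all the maps of fibers used are compatible with the projections to $KU$, so $a$ has image $[V]-n$ in $K(M)$. The composite $\Sigma^{-1}KU_{\mathbb C}\to\mathbf F\to KU$ is null, so the correction does not change the image. And $[M,BU]\to K(M)$ is injective.

## 2. Four tests: the circle, $\mathbb{RP}^2$, rational targets, and $\psi^p$ on $BU$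

**The circle.** Let $V$ be the flat line bundle on $S^1$ with holonomy $z\in\mathbb C^\times$. It is trivial as a bundle, so take $m=1$. The fiber of $\mathrm{id}:KU\to KU$ is zero, so $a=0$, and the class is the transgression term. In a trivialization $\varphi$ the connection is $d+\omega$, the holonomy is $\exp(\mp\oint\omega)$, and the degree-one transgression form of $\mathrm{ch}$ is $\pm\frac1{2\pi i}\omega$. So, up to a sign convention,
$$e_*:K_1(\mathbb C)=\mathbb C^\times\to\pi_1(F_t)=\mathbb C/\mathbb Z,\qquad z\mapsto\tfrac1{2\pi i}\log z .$$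
Changing $\varphi$ by a map of winding number $w$ changes $\log z$ by $\pm2\pi iw$, which vanishes in $\mathbb C/\mathbb Z$. This is an isomorphism; roots of unity correspond to $\mathbb Q/\mathbb Z$. Nothing here obstructs delooping.

**The projective plane.** Let $V$ be the flat line bundle on $\mathbb{RP}^2$ with holonomy $-1$. Its first Chern class is the Bockstein of the generator of $H^1(\mathbb{RP}^2;\mathbb Z/2)$. It is nonzero because $H^1(\mathbb{RP}^2;\mathbb Z)=0$. So $[V]-1\ne0$, and by (A2) the class of $V$ has a nonzero image under $j$. On the $1$-skeleton it is $e_*(-1)=\frac12$. So $e$ carries genuine torsion information.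

**Rational targets.** If $F_t$ were a rational Eilenberg–MacLane space, the guess would be correct. The reason is the following lemma, which we shall need again.

**Lemma 1.** Let $\mathbf E$ be a $0$-connected spectrum, $Z=\Omega^\infty\mathbf E$, $V_l=\pi_l(\mathbf E)\otimes\mathbb Q=H_l(\mathbf E;\mathbb Q)$, and $\sigma=\varepsilon_*:H_l(Z;\mathbb Q)\to V_l$. For $l\ge1$, $\sigma$ is surjective, and its kernel is the space $\mathrm{Dec}_l$ of decomposables, the span of Pontryagin products $ab$ with $a,b$ of positive degree.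

*Proof.* $\mathbf E\wedge H\mathbb Q$ splits as $\prod_{l\ge1}\Sigma^lHV_l$. So $Z\to\Omega^\infty(\mathbf E\wedge H\mathbb Q)\simeq\prod_{l\ge1}K(V_l,l)$ is an H-map, and it is a rational homology isomorphism because it is rationalization on homotopy groups. The algebra $H_*(K(V,l);\mathbb Q)$ is the free graded commutative algebra on $V$ in degree $l$: this is classical if $\dim V<\infty$, and follows in general by filtered colimits. In a given degree only finitely many factors matter, so by Künneth $H_*(Z;\mathbb Q)$ is generated as an algebra by Hurewicz classes. With $h:V_l\to H_l(Z;\mathbb Q)$ the rational Hurewicz map,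
$$H_l(Z;\mathbb Q)=\mathrm{Dec}_l+h(V_l).$$
For $s\in\pi_l(Z)$, the map $\varepsilon\circ\Sigma^\infty s$ is $s$ viewed in $\pi_l(\mathbf E)$; hence $\sigma h=\mathrm{id}$, and $\sigma$ is surjective. For $a,b$ of positive degree, $p_{1*}(a\times b)=p_{2*}(a\times b)=0$, so $\nu_*(a\times b)=ab$, and $\sigma(ab)=(\varepsilon\nu)_*(a\times b)=0$. So $\mathrm{Dec}_l\subset\ker\sigma$. If $x=b+h(v)$ with $b\in\mathrm{Dec}_l$ and $\sigma(x)=0$, then $v=0$ and $x=b$. $\square$

Now let $V$ be a rational vector space and $g:Z\to K(V,l)$ an H-map, $l\ge1$. It is a homomorphism $H_l(Z;\mathbb Q)\to V$, and since $g^\flat\nu=0$ it kills every $ab=\nu_*(a\times b)$. By Lemma 1 it is $\delta'\sigma$ for some $\delta':H_l(\mathbf E;\mathbb Q)\to V$, that is, $\delta'\in[\mathbf E,\Sigma^lHV]$. So $g$ is homotopic to an infinite loop map.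

**The operation $\psi^p$ on $BU$.** Let $p$ be an odd prime. The Adams operation $\psi^p:BU\to BU$ is additive on $\tilde K$ of finite complexes. As $BU\times BU$ has only even cells, maps $BU\times BU\to BU$ are detected on finite skeleta, so $\psi^p$ is an H-map. Is it weakly homotopic to $\Omega^\infty\tilde h$ for some $\tilde h:\mathbf{bu}\to\mathbf{bu}$?

Write $T=M(\mathbb Z/p^2)$ and $P^{2i}=S^{2i-1}\cup_{p^2}e^{2i}$, $i\ge1$, so $\Sigma^\infty P^{2i}=\Sigma^{2i-1}T$. Since all cells lie in positive dimensions,
$$[P^{2i},BU]=[\Sigma^{2i-1}T,\mathbf{bu}]=[\Sigma^{2i-1}T,KU].$$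
The cofiber sequence $S^{2i-1}\to P^{2i}\to S^{2i}$ and $\tilde K(S^{2i-1})=0$ show that this group is $\mathbb Z/p^2$ and that every class is pulled back from $S^{2i}$. So $\psi^p$ acts on it as $p^i$. Now use a theorem of Adams, *On the groups J(X) IV*, Topology 5 (1966):

* **(Ad)** for $p$ odd and $r=p(p-1)$ there is a map $A:\Sigma^{2r}T\to T$ inducing an isomorphism on $KU^*$.

Let $y$ generate $[\Sigma T,\mathbf{bu}]\cong\mathbb Z/p^2$. Then $A^*y$ generates $[\Sigma^{1+2r}T,\mathbf{bu}]\cong\mathbb Z/p^2$. Precomposition with the stable map $A$ commutes with $\tilde h_*$. But $\tilde h_*$ is $p$ on the first group ($i=1$) and $p^{1+r}$ on the second ($i=1+r$). Hence $pA^*y=A^*\tilde h_*y=\tilde h_*A^*y=p^{1+r}A^*y=0$, a contradiction. So $\psi^p$ is an H-map that is not weakly homotopic to an infinite loop map.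

Additivity therefore suffices for rational targets but not in general. Since flat bundles have exterior powers, $V\mapsto\bar e_{\mathrm{APS}}(\psi^pV)$ is another additive invariant with values in $F_t$, and Section 11 shows that it does not deloop. Homotopy groups alone give no warning: on $\pi_1$ it is just $z\mapsto p\cdot e_*(z)$, because $\psi^p$ of a line bundle is its $p$-th power. So we need a property of $e$ that the $\psi^p$-version lacks.

## 3. The theorems

**Theorem A.** $e$ is homotopic to an infinite loop map. In particular, $e$ is weakly homotopic to an infinite loop map, so the conjecture holds.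

**Theorem B.**

(a) An H-map $g:K_a\mathbb C\to F_t$ is homotopic to an infinite loop map if and only if $j\circ g$ is weakly homotopic to one. For maps from a CW complex into $F_t$, weakly homotopic is the same as homotopic.

(b) $[\mathbf k,\mathbf f]\to[K_a\mathbb C,F_t]$ is injective. So the spectrum map delooping $e$ is unique up to homotopy.

(c) Every H-map $g$ with $j\circ g$ weakly homotopic to $c$ is homotopic to an infinite loop map. The assignment $g\mapsto(g_*:K_{2i-1}(\mathbb C)\to\mathbb C/\mathbb Z)_{i\ge1}$ is a bijection from homotopy classes of such $g$ onto the families of homomorphisms that agree with $e_*$ on torsion subgroups. On torsion, $e_*$ is an isomorphism onto $\mathbb Q/\mathbb Z$.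

(d) The condition on $j\circ g$ in (a) cannot be dropped: for each odd prime $p$ there is an H-map $e^{(p)}$, realizing $V\mapsto\bar e_{\mathrm{APS}}(\psi^pV)$, which is not weakly homotopic to an infinite loop map.

The problem also records that the Borel regulator factors through $e$. That factorization is not used.

## 4. $\mathbb C/\mathbb Z$-$K$-theory as the dual of $K$-homology

The group $\mathbb C/\mathbb Z$ is divisible, hence injective. This turns maps into $F_t$ into homomorphisms of abelian groups.

**Lemma 2.** For every spectrum $Y$ and $A=\mathbb C$ or $\mathbb C/\mathbb Z$ there is an isomorphism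
$$\kappa^A_Y:[Y,\Sigma^{-1}KU_A]\to\mathrm{Hom}(KU_{-1}(Y),A),$$
natural in $Y$ and compatible with $\mathbb C\to\mathbb C/\mathbb Z$.

*Proof.* Send $g$ to the effect on $\pi_{-1}$ of $KU\wedge Y\to KU\wedge\Sigma^{-1}KU_A\to\Sigma^{-1}KU_A$, where $\pi_{-1}(\Sigma^{-1}KU_A)=\pi_0(KU_A)=A$. This is natural, and compatible with $\mathbb C\to\mathbb C/\mathbb Z$ since $KU_{\mathbb C}\to KU_{\mathbb C/\mathbb Z}$ respects the $KU$-action. As $A$ is injective, $Y\mapsto\mathrm{Hom}(KU_{-1}(Y),A)$ is exact, and it takes coproducts to products. By Brown representability it is represented by a spectrum $I$, and by Yoneda $\kappa^A$ comes from a map $\Sigma^{-1}KU_A\to I$. For $Y=S^n$, $\kappa^A$ is the map $\pi_{n+1}(KU_A)\to\mathrm{Hom}(\pi_{-1-n}KU,A)$ given by multiplication. By Bott periodicity it is an isomorphism for $n$ odd, and both sides vanish for $n$ even. So $\Sigma^{-1}KU_A\to I$ is an equivalence. $\square$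

Write $\kappa=\kappa^{\mathbb C/\mathbb Z}$. For a map of spaces $g:Z\to F_t$ let $\kappa(g):KU_{-1}(Z)\to\mathbb C/\mathbb Z$ be $\kappa$ of $g^\flat$. *Example.* $KU_{-1}(S^1)=\mathbb Z$, and the cofiber sequence $S^1\xrightarrow2S^1\to\mathbb{RP}^2$ gives $KU_{-1}(\mathbb{RP}^2)=\mathbb Z/2$. So $[S^1,F_t]=\mathbb C/\mathbb Z$ and $[\mathbb{RP}^2,F_t]=\mathbb Z/2$.

**Corollary 3.** Two maps from a CW complex $Z$ to $F_t$ are weakly homotopic if and only if they are homotopic.

*Proof.* $[Z,F_t]\cong\mathrm{Hom}(KU_{-1}(Z),\mathbb C/\mathbb Z)$, and $KU_{-1}(Z)$ is the colimit of $KU_{-1}(L)$ over finite subcomplexes $L$. So a homomorphism is determined by its restrictions to the $KU_{-1}(L)$. $\square$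

This is the second sentence of Theorem B(a). We also need to compare maps on $X$ by looking only at $B$.

**Lemma 4.** Let $a:Z\to Z'$ be a homology isomorphism and $\mathbf E$ a spectrum. If $f,f':Z'\to\Omega^\infty\mathbf E$ are such that $fa$ and $f'a$ are weakly homotopic, then $f$ and $f'$ are weakly homotopic.

*Proof.* Subtracting, we may take $f'=0$. The map $\Sigma^\infty a$ is an equivalence. Given $L\to Z'$ with $L$ finite, the map $\Sigma^\infty L\to\Sigma^\infty Z'\simeq\Sigma^\infty Z$ factors through $\Sigma^\infty L'$ for a finite subcomplex $L'\subset Z$, because $\Sigma^\infty L$ is compact. On $\Sigma^\infty L'$ the adjoint of $fa$ is null. Hence $f^\flat$ is null on $\Sigma^\infty L$. $\square$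

**Rationalization.** Let $u\in\pi_2KU$ be the Bott class. Since $KU\wedge H\mathbb Q\simeq\bigvee_l\Sigma^{2l}H\mathbb Q$ (with $u^l\leftrightarrow1$), there is a natural map
$$\rho_Y:KU_{-1}(Y)\to KU_{-1}(Y)\otimes\mathbb Q\cong\bigoplus_{l\ \mathrm{odd}}H_l(Y;\mathbb Q)$$
whose kernel is the torsion subgroup. *If $KU_{-1}(Y)$ is divisible, $\rho_Y$ is surjective*: its image is divisible and torsion free, hence a $\mathbb Q$-subspace, and it spans.

For $s\in\pi_{2i-1}(Y)$ let $[s]\in KU_{-1}(Y)$ be the image under $s$ of $u^{-i}\in\pi_{-2i}KU=KU_{-1}(S^{2i-1})$. Then $\rho_Y[s]$ is the rational Hurewicz image $h(s)$. For $g:Y\to\mathbf F$, naturality of $\kappa$ along $s$ gives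
$$\kappa(g)([s])=g_*(s)\in\pi_{2i-1}(\mathbf F)=\mathbb C/\mathbb Z,\tag{1}$$
where $\pi_{2i-1}(\mathbf F)=\pi_{2i}(KU_{\mathbb C/\mathbb Z})$ is identified with $\mathbb C/\mathbb Z$ through multiplication by $u^{-i}$.

## 5. $e$ is an H-map lying over the comparison map $c$

**Direct sums in $X$.** $\Omega^\infty K(\mathbb C^\delta)$ is the group completion $\Omega B(\coprod_nBGL_n(\mathbb C^\delta))$. The map $\gamma$ from the monoid to it is an H-map, and $X$ is its basepoint component. On $BGL_n(\mathbb C^\delta)$ the map $i$ is $\gamma$ translated back to that component. So for a flat bundle $V$ of rank $n$ on a finite complex $L$, $i f_V=\gamma(V)-\gamma(\mathbb C^n)$ in the group $[L,\Omega^\infty K(\mathbb C^\delta)]$. As $\gamma(V\oplus W)=\gamma(V)+\gamma(W)$,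
$$i f_{V\oplus W}=i f_V+i f_W\quad\text{in }[L,X].\tag{2}$$
Mapping to the group completion of $\coprod_nBGL_n(\mathbb C)$ gives
$$c\,i f_V=[V]-n\quad\text{in }[L,BU].\tag{3}$$

**Lemma 5.** $e$ is an H-map, and $j\circ e$ is weakly homotopic to $c$.

*Proof.* **Step 1: from manifolds to finite complexes.** (A1) and (A2) speak of manifolds; we need them on finite complexes. A pointed map from a finite complex to a connected complex factors through a connected finite complex (attach arcs), so let $L$ be finite and connected. Up to homotopy $L$ is a compact smooth manifold with boundary, a regular neighborhood in some $\mathbb R^N$. That manifold is a retract of its double, which is closed. So there are a closed manifold $D$ and maps $L\xrightarrow{s}D\xrightarrow{r}L$ with $rs\simeq\mathrm{id}$. Any map $L\to B$ lands in some $BGL_n(\mathbb C^\delta)$ by compactness, so it is $f_V$ for a flat bundle $V$. Based and free classes of maps from connected complexes into connected H-spaces agree, so base points play no role. Since $f_V\simeq f_{r^*V}\circ s$,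 (A1) gives
$$e\,i f_V=s^*\bar e_{\mathrm{APS}}(r^*V-n).\tag{4}$$

**Step 2: $j\circ e$.** By (4), (A2) and (3), $j\,e\,i f_V=s^*([r^*V]-n)=[V]-n=c\,i f_V$ for every $f_V:L\to B$. So $je\circ i$ and $c\circ i$ are weakly homotopic. Lemma 4 for $i$ gives that $je$ and $c$ are weakly homotopic.

**Step 3: additivity.** A map $L\to B\times B$ is $(f_V,f_W)$ with $V,W$ flat. By (2), $\mu(i f_V,i f_W)=i f_{V\oplus W}$. Since $\bar e_{\mathrm{APS}}$ is a homomorphism, (4) gives $e\,i f_{V\oplus W}=e\,i f_V+e\,i f_W$. So $e\circ\mu\circ(i\times i)$ and $(ep_1+ep_2)\circ(i\times i)$ are weakly homotopic. As $i\times i$ is a homology isomorphism, Lemma 4 shows that $e\mu$ and $ep_1+ep_2$ are weakly homotopic; by Corollary 3 they are homotopic. $\square$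

## 6. Suslin's theorem makes $KU_{-1}(K_a\mathbb C)$ divisible

The one deep fact needed about $X$ is Suslin's theorem, *On the K-theory of local fields*, J. Pure Appl. Algebra 34 (1984):

* **(S)** $K(\mathbb C^\delta)\to ku$ is an equivalence mod $n$ for all $n\ge1$.

**Lemma 6.** $\mathbf r=\mathrm{fib}(\mathbf k\to\mathbf{bu})$ is rational. The maps $X\to BU$ and $X\times X\to BU\times BU$ are isomorphisms on $H_*(-;\mathbb Z/n)$ for all $n$. The groups $KU_{-1}(X)$, $KU_{-1}(X\times X)$ and all $\pi_{2i-1}(\mathbf k)$, $i\ge1$, are divisible.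

*Proof.* **Step 1: $\mathbf r$ is rational.** $K(\mathbb C^\delta)\to ku$ is an isomorphism on $\pi_0$, so $\mathbf r=\mathrm{fib}(K(\mathbb C^\delta)\to ku)$. By (S) it vanishes mod every $n$, so its homotopy is uniquely divisible. Moreover $\pi_l(\mathbf r)=0$ for $l\le0$, because $\pi_{l+1}\mathbf{bu}=0$ and $\pi_l\mathbf k=0$ there.

**Step 2: mod $n$ homology.** We claim $\tilde H_*(\Omega^\infty\mathbf r;\mathbb Z/n)=0$. For a rational vector space $V$, $K(V,1)$ has trivial mod $n$ homology: $K(\mathbb Q,1)$ is a telescope of circles, and one applies Künneth and filtered colimits. The path fibration $K(V,l)\to*\to K(V,l+1)$ passes this from $l$ to $l+1$. The Postnikov tower of the connected space $\Omega^\infty\mathbf r$ then gives the claim. The Serre spectral sequence of $\Omega^\infty\mathbf r\to X\to BU$, with $BU$ simply connected, shows that $X\to BU$ is an isomorphism on $H_*(-;\mathbb Z/n)$. By Künneth over $\mathbb Z/p$ the same holds for $X\times X$ and $n=p$ prime. The five lemma for $0\to\mathbb Z/p\to\mathbb Z/pm\to\mathbb Z/m\to0$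 gives all $n$.

**Step 3: divisibility.** By Step 2 the map $\Sigma^\infty X\wedge M(\mathbb Z/n)\to\Sigma^\infty BU\wedge M(\mathbb Z/n)$ of connective spectra is an isomorphism on integral homology, hence an equivalence. So for every prime $p$
$$KU_{-1}(X)/p\subset KU_{-1}(X;\mathbb Z/p)\cong KU_{-1}(BU;\mathbb Z/p)=0,$$
the last group vanishing because $BU$ has only even cells, so that $KU_*(BU)$ is even and free. The same argument applies to $X\times X$. Finally, by Step 1, $\pi_{2i-1}(\mathbf k)/p\subset\pi_{2i-1}(\mathbf k;\mathbb Z/p)\cong\pi_{2i-1}(\mathbf{bu};\mathbb Z/p)=0$. A group divisible by all primes is divisible. $\square$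

So $\rho_X$ and $\rho_{X\times X}$ are surjective.

## 7. Primitive homomorphisms against stable ones: torsion is the only gap

Let us try to prove the guess in the language of Lemma 2. Let $g:X\to F_t$ be any map.

* $g$ is an H-map if and only if $\kappa(g)\circ\nu_*=0$ on $KU_{-1}(X\times X)$. This is Lemma 2 applied to $g^\flat\nu$.
* $g$ is homotopic to an infinite loop map if and only if $\kappa(g)$ vanishes on the kernel of $\varepsilon_*:KU_{-1}(X)\to KU_{-1}(\mathbf k)$. If $g\simeq\Omega^\infty\tilde g$, then $\kappa(g)=\kappa(\tilde g)\varepsilon_*$. Conversely, if $\kappa(g)$ kills $\ker\varepsilon_*$, it factors through $\mathrm{im}\,\varepsilon_*$, extends to $KU_{-1}(\mathbf k)$ since $\mathbb C/\mathbb Z$ is injective, and Lemma 2 realizes the extension by a map $\mathbf k\to\mathbf F$, that is, by a map $\mathbf k\to\mathbf f$.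

We have $\mathrm{im}\,\nu_*\subset\ker\varepsilon_*$ because $\varepsilon\nu=0$. Since $\mathbb C/\mathbb Z\supset\mathbb Q/\mathbb Z$, homomorphisms to $\mathbb C/\mathbb Z$ separate subgroups, so the guess for all H-maps says exactly that $\mathrm{im}\,\nu_*=\ker\varepsilon_*$. How close can we get? We claim
$$\ker\varepsilon_*=\mathrm{im}\,\nu_*+\mathrm{tors}(\ker\varepsilon_*).\tag{5}$$
If $\varepsilon_*(z)=0$, then $\sigma\rho_X(z)=\rho_{\mathbf k}\varepsilon_*(z)=0$. So by Lemma 1 $\rho_X(z)$ is a sum of products $ab=\nu_*(a\times b)$ of odd total degree. By surjectivity of $\rho_{X\times X}$ there is $z'$ with $\rho_X(z)=\nu_*\rho_{X\times X}(z')=\rho_X(\nu_*z')$. So $z-\nu_*z'$ is torsion, and it lies in $\ker\varepsilon_*$.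

Here the direct approach stops. The torsion in (5) is not contained in $\mathrm{im}\,\nu_*$: by Theorem B(d), $\mathrm{im}\,\nu_*\ne\ker\varepsilon_*$. Nor can one hope that $\kappa(e)$ ignores torsion. The class of $V$ on $\mathbb{RP}^2$ from Section 2 shows that $\kappa(e)$ is $\frac12$ on the image in $KU_{-1}(X)$ of the generator of $KU_{-1}(\mathbb{RP}^2)=\mathbb Z/2$.

What does (5) offer? An H-map $d$ for which $\kappa(d)$ kills torsion is homotopic to an infinite loop map. So it is enough to find one infinite loop map that agrees with $e$ on the torsion of $KU_{-1}(X)$, and subtract it. The torsion values are controlled by $j$: if $jd$ is weakly null then, on each finite complex, $d$ lifts to $\mathbb C$-coefficients, where torsion is invisible. And $j\circ e$ is weakly homotopic to $c$, which is an infinite loop map. For the $\psi^p$-version, the composite with $j$ is $\psi^p\circ c$, and there the method has nothing to subtract.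

## 8. Maps with weakly null image in $K_t$

**Proposition 7.** Let $d:X\to F_t$ be an H-map with $j\circ d$ weakly null. Then there is a unique homomorphism $\delta':\bigoplus_{l\ \mathrm{odd}}\pi_l(\mathbf k)\otimes\mathbb Q\to\mathbb C/\mathbb Z$ with $\kappa(d)=\delta'\circ\sigma\circ\rho_X$, and $d\simeq\Omega^\infty\tilde d$ for the map $\tilde d:\mathbf k\to\mathbf f$ with $\kappa(\tilde d)=\delta'\circ\rho_{\mathbf k}$. Conversely, every $\delta'$ arises in this way.

*Proof.* **Step 1: $\kappa(d)$ kills torsion.** A torsion element of $KU_{-1}(X)$ comes from a torsion element of $KU_{-1}(L)$ for some finite subcomplex $L\subset X$: represent it on a finite subcomplex, and enlarge that until the relation $Nt=0$ holds. Since $jd|_L=0$ in $[L,K_t]$, the image of $d|_L$ in $[\Sigma^\infty L,KU]$ vanishes. By the fiber sequence $\Sigma^{-1}KU_{\mathbb C}\to\mathbf F\to KU$, the map $d|_L$ comes from some $y\in[\Sigma^\infty L,\Sigma^{-1}KU_{\mathbb C}]$. By Lemma 2, $\kappa(d|_L)$ is up to sign the composite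
$$KU_{-1}(L)\xrightarrow{\ \kappa^{\mathbb C}(y)\ }\mathbb C\to\mathbb C/\mathbb Z,$$
which kills torsion, as $\mathbb C$ is torsion free.

**Step 2: $\kappa(d)$ is a map out of rational homology.** By Lemma 6, $\rho_X$ is surjective with kernel the torsion. So $\kappa(d)=\delta\circ\rho_X$ for a unique homomorphism $\delta:\bigoplus_{l\ \mathrm{odd}}H_l(X;\mathbb Q)\to\mathbb C/\mathbb Z$.

**Step 3: $\delta$ kills decomposables.** As $d$ is an H-map, $0=\kappa(d)\nu_*=\delta\rho_X\nu_*=\delta\,\nu_*\,\rho_{X\times X}$. As $\rho_{X\times X}$ is surjective, $\delta\nu_*=0$ on all of $\bigoplus_{l\ \mathrm{odd}}H_l(X\times X;\mathbb Q)$. For $a,b$ of positive degree and odd total degree, $\nu_*(a\times b)=ab$, so $\delta(ab)=0$.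

**Step 4: delooping.** By Lemma 1, $\delta=\delta'\circ\sigma$ for some $\delta'$; it is unique since $\sigma$ and $\rho_X$ are surjective. By Lemma 2 there is $\tilde d\in[\mathbf k,\mathbf F]=[\mathbf k,\mathbf f]$ with $\kappa(\tilde d)=\delta'\rho_{\mathbf k}$. By naturality
$$\kappa(\tilde d\circ\varepsilon)=\delta'\rho_{\mathbf k}\varepsilon_*=\delta'\sigma\rho_X=\kappa(d).$$
Hence $d^\flat=\tilde d\circ\varepsilon$, that is, $d\simeq\Omega^\infty\tilde d$.

**Step 5: the converse.** Given $\delta'$, define $\tilde d$ by $\kappa(\tilde d)=\delta'\rho_{\mathbf k}$ and put $d=\Omega^\infty\tilde d$. Then $d$ is an H-map, and $\kappa(d)=\delta'\sigma\rho_X$ kills torsion because the target of $\rho_X$ is torsion free. Let $L\to X$ be a map from a finite connected complex. Then $\kappa(d|_L)$ factors through the finitely generated free group $KU_{-1}(L)/\mathrm{tors}$, so it lifts to a homomorphism to $\mathbb C$. By Lemma 2, $d|_L$ comes from $[\Sigma^\infty L,\Sigma^{-1}KU_{\mathbb C}]$. So $jd|_L=0$ in $[\Sigma^\infty L,KU]$, hence in $[L,BU]$,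 which injects into it. By attaching arcs, connected $L$ suffice; so $jd$ is weakly null. $\square$

## 9. Lifting $j\circ g$ and subtracting: Theorems A and B(a)

**Proof of Theorem B(a).** The second sentence is Corollary 3. "Only if" is clear, because $j$ is an infinite loop map. For "if", let $g$ be an H-map with $j\circ g$ weakly homotopic to $\Omega^\infty\tilde c$ for some $\tilde c:\mathbf k\to\mathbf{bu}$.

**Step 1: $\tilde c$ lifts to $\mathbf f$.** We must show that $\mathrm{ch}\circ\tilde c=0$. Spheres are finite complexes, so on homotopy groups $\mathrm{ch}_*\tilde c_*=\mathrm{ch}_*j_*g_*=0$. As $\mathbf{bu}\wedge M\mathbb C\simeq\prod_{i\ge1}\Sigma^{2i}H\mathbb C$ and $H^{2i}(\mathbf k;\mathbb C)=\mathrm{Hom}(\pi_{2i}\mathbf k,\mathbb C)$,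
$$[\mathbf k,\mathbf{bu}\wedge M\mathbb C]=\prod_{i\ge1}\mathrm{Hom}(\pi_{2i}\mathbf k,\mathbb C),$$
so a map into $\mathbf{bu}\wedge M\mathbb C$ that is zero on homotopy groups is null. Hence $\mathrm{ch}\circ\tilde c=0$, and there is $\tilde g':\mathbf k\to\mathbf f$ with $j\tilde g'=\tilde c$.

**Step 2: subtract.** Put $d=g-\Omega^\infty\tilde g'$. It is an H-map, and $j\circ d=j\circ g-\Omega^\infty\tilde c$ is weakly null. By Proposition 7, $d\simeq\Omega^\infty\tilde d$. So $g\simeq\Omega^\infty(\tilde g'+\tilde d)$. $\square$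

**Proof of Theorem A.** By Lemma 5, $e$ is an H-map and $j\circ e$ is weakly homotopic to the infinite loop map $c$. Apply Theorem B(a). $\blacksquare$

## 10. Uniqueness of the delooping, and the effect on $K_{2i-1}(\mathbb C)$

For B(b) we use Adams–Harris–Switzer, *Hopf algebras of cooperations for real and complex K-theory*, Proc. LMS 23 (1971):

* **(AHS)** $KU_1KU=0$, and $KU_0KU$ is torsion free and equals the set of $f\in\mathbb Q[w^{\pm1}]$, $w=v/u$, with $f(k/h)\in\mathbb Z[1/hk]$ for all nonzero integers $h,k$.

Here $u$ and $v$ are the two Bott classes. We also use the standard fact that $KU\wedge H\mathbb Z$ is rational. *Example.* $\frac12(w-w^3)\in KU_0KU$: for $h,k$ odd, $1-(k/h)^2$ is even as a $2$-adic integer; if $hk$ is even, $\frac12\in\mathbb Z[1/hk]$. So modulo $2$ one may shift exponents, and the proof below exploits this.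

**Proof of Theorem B(b).** The map $[\mathbf k,\mathbf f]\to[X,F_t]$ is the homomorphism $\tilde g\mapsto\Omega^\infty\tilde g$, with adjoint $\tilde g\varepsilon$. If $\tilde g\varepsilon=0$, then $\kappa(\tilde g)$ vanishes on $\varepsilon_*KU_{-1}(X)$. By Lemma 2 it suffices to show that $\varepsilon_*:KU_{-1}(X)\to KU_{-1}(\mathbf k)$ is surjective.

**Step 1: modulo torsion.** $KU_{-1}(\mathbf k)/\mathrm{tors}$ embeds by $\rho_{\mathbf k}$ in $\bigoplus_{l\ \mathrm{odd}}H_l(\mathbf k;\mathbb Q)$, and $\rho_{\mathbf k}\varepsilon_*=\sigma\rho_X$ is already onto that sum. So it remains to reach the torsion.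

**Step 2: reduce torsion to $\mathbf{bu}$.** The torsion of $KU_{-1}(\mathbf k)$ is the image of the boundary map from $KU_0(\mathbf k;\mathbb Q/\mathbb Z)$. So it suffices that $KU_0(X;\mathbb Q/\mathbb Z)\to KU_0(\mathbf k;\mathbb Q/\mathbb Z)$ is onto. By Lemma 6, passing to the colimit over $\mathbb Z/n$, this is the map $KU_0(BU;\mathbb Q/\mathbb Z)\to KU_0(\mathbf{bu};\mathbb Q/\mathbb Z)$.

**Step 3: replace $\mathbf{bu}$ by $KU$.** The cofiber $\tau_{\le0}KU$ of $\mathbf{bu}\to KU$ is a sequential colimit of finite Postnikov pieces with layers $\Sigma^{2l}H\mathbb Z$, and $KU\wedge H\mathbb Z$ is rational. So $KU\wedge\tau_{\le0}KU$ is rational, and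
$$KU_0(\mathbf{bu};\mathbb Q/\mathbb Z)\cong KU_0(KU;\mathbb Q/\mathbb Z)=KU_0KU\otimes\mathbb Q/\mathbb Z,$$
using $KU_{-1}KU\cong KU_1KU=0$.

**Step 4: move exponents into the positive range.** Every element of the last group has the form $f\otimes\frac1N$ with $f=\sum a_lw^l\in KU_0KU$. Choose $D\ge1$ with $Da_l\in\mathbb Z$ for $l\le0$, and a positive multiple $m$ of $\varphi(ND)$ (Euler's function) with $l+m\ge1$ whenever $a_l\ne0$. Put
$$q=\sum_{l\le0}a_l(w^l-w^{l+m}).$$
We claim $q/N\in KU_0KU$. Let $h,k$ be nonzero and let $p$ be a prime with $p\nmid hk$. Then $k/h$ is a $p$-adic unit. With $v_p(ND)=b$, $\varphi(p^b)$ divides $\varphi(ND)$ and hence $m$; so $v_p(1-(k/h)^m)\ge v_p(ND)$. Each term $\frac1Na_l(k/h)^l(1-(k/h)^m)$ thus has $p$-adic valuation at least $-v_p(N)-v_p(D)+v_p(ND)=0$. So $q(k/h)/N\in\mathbb Z[1/hk]$, and (AHS) gives the claim. Hence $q\otimes\frac1N=\frac qN\otimes1=0$, and $f\otimes\frac1N=f'\otimes\frac1N$ with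
$$f'=f-q\in KU_0KU\cap\bigoplus_{l\ge1}\mathbb Qw^l .$$

**Step 5: reach $f'$ from $BU$.** $KU_0(\mathbf{bu})\otimes\mathbb Q$ is spanned by the classes $w^l=u^{-l}v^l$ coming from $\pi_{2l}(\mathbf{bu})$, $l\ge1$. By Lemma 1 the rational homology of $BU$ surjects onto $\pi_*(\mathbf{bu})\otimes\mathbb Q$. So the image of $KU_0(BU)\otimes\mathbb Q$ in $KU_0KU\otimes\mathbb Q$ is $\bigoplus_{l\ge1}\mathbb Qw^l$. As $KU_0KU$ is torsion free, $M'f'$ is in the image of $KU_0(BU)$ for some integer $M'\ge1$. Then $f\otimes\frac1N=f'\otimes\frac1N=M'f'\otimes\frac1{M'N}$ is in the image of $KU_0(BU)\otimes\mathbb Q/\mathbb Z$. $\square$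

**Proof of Theorem B(c).** The first statement is (a), since $c$ is an infinite loop map.

**Step 1: parametrize the maps.** If $g$ is an H-map with $jg$ weakly homotopic to $c$, then $d=g-e$ is an H-map with $jd$ weakly null; conversely, if $d$ is such a map, then $g=e+d$ is of the required kind. By Proposition 7 the homotopy classes of such $d$ correspond bijectively to homomorphisms $\delta'$.

**Step 2: read $\delta'$ on homotopy groups.** For $s\in\pi_{2i-1}(\mathbf k)$, (1) gives
$$d_*(s)=\kappa(\tilde d)([s])=\delta'\rho_{\mathbf k}([s])=\delta'(s\otimes1).$$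
As $\pi_{2i-1}(\mathbf k)$ is divisible (Lemma 6), $\pi_{2i-1}(\mathbf k)\to\pi_{2i-1}(\mathbf k)\otimes\mathbb Q$ is surjective with torsion kernel. So $\delta'$ is determined by the family $(d_*)_i$, and the families that occur are exactly those vanishing on torsion. With $g_*=e_*+d_*$ this is the asserted bijection.

**Step 3: $e_*$ on torsion.** Let $\tilde e:\mathbf k\to\mathbf f$ deloop $e$. For $k\ge2$, $\pi_k(\mathbf E;\mathbb Z/n)$ is $[S^{k-1}\cup_ne^k,\Omega^\infty\mathbf E]$, and Moore spaces are finite. So on mod $n$ homotopy in degrees $\ge2$, $j\tilde e$ induces the same maps as $\mathbf k\to\mathbf{bu}$, hence isomorphisms by (S). The map $j:\mathbf f\to\mathbf{bu}$ is a mod $n$ equivalence, since its fiber $\Sigma^{-1}\mathbf{bu}\wedge M\mathbb C$ is rational. So $\tilde e$ induces isomorphisms $\pi_{2i}(\mathbf k;\mathbb Z/n)\cong\pi_{2i}(\mathbf f;\mathbb Z/n)$ for $i\ge1$. Compare the sequences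
$$0\to\pi_{2i}/n\to\pi_{2i}(-;\mathbb Z/n)\to\pi_{2i-1}[n]\to0$$
for $\mathbf k$ and $\mathbf f$. As $\pi_{2i}(\mathbf f)=0$, the subgroup $\pi_{2i}(\mathbf k)/n$ has zero image under an injective map, so it is zero. Hence $e_*:\pi_{2i-1}(\mathbf k)[n]\cong(\mathbb C/\mathbb Z)[n]$ for all $n$, which is the torsion statement. For $i=1$ it matches the circle computation of Section 2. $\square$

## 11. The additive map $V\mapsto\bar e_{\mathrm{APS}}(\psi^pV)$ does not deloop

For a flat bundle $V$, let $\psi^pV$ be the $p$-th Newton polynomial in the flat bundles $\Lambda^kV$, a virtual flat bundle. For instance $\psi^3V=V^{\otimes3}-3\,V\otimes\Lambda^2V+3\Lambda^3V$. If $V$ has rank $n$, so has $\psi^pV$: it is the $p$-th power sum of $n$ ones. From $\Lambda_t(V\oplus W)=\Lambda_tV\cdot\Lambda_tW$, valid for flat bundles, $\psi^p$ is additive; it is natural, and $\psi^p(V\oplus1)=\psi^p(V)+1$.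

**Proof of Theorem B(d).** Let $p$ be odd.

**Step 1: extend the invariant to virtual flat bundles.** For a virtual flat bundle $W=W'-W''$ of rank $n$ on a finite connected complex $L$ put
$$\bar e(W-n)=e\,i f_{W'}-e\,i f_{W''}\in[L,F_t].$$
By (2) and Lemma 5 this is well defined on the Grothendieck group of flat bundles under $\oplus$, and additive; trivial bundles contribute $0$. On manifolds it is $\bar e_{\mathrm{APS}}$ by (A1). By (3) and Lemma 5, $j_*\bar e(W-n)=[W]-n$.

**Step 2: construct $e^{(p)}$.** Let $L\subset B$ be a finite connected subcomplex. It lies in some $BGL_n(\mathbb C^\delta)$; let $V$ be the restriction of the universal flat bundle. Replacing $n$ by $n+1$ replaces $V$ by $V\oplus1$, and $\psi^p(V\oplus1)-(n+1)=\psi^pV-n$. So the elements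
$$\kappa(\bar e(\psi^pV-n))\in\mathrm{Hom}(KU_{-1}(L),\mathbb C/\mathbb Z)$$
are well defined, and by naturality they are compatible as $L$ grows. They define a homomorphism $KU_{-1}(B)=KU_{-1}(X)\to\mathbb C/\mathbb Z$, that is, by Lemma 2, a map $e^{(p)}:X\to F_t$. Any map $f_V:L\to B$ from a finite connected complex has image in a finite connected subcomplex, so
$$e^{(p)}\,i f_V=\bar e(\psi^pV-n).\tag{6}$$
Thus $e^{(p)}$ realizes $V\mapsto\bar e_{\mathrm{APS}}(\psi^pV)$.

**Step 3: $e^{(p)}$ is an H-map over $\psi^p\circ c$.** By additivity of $\psi^p$ and $\bar e$, (6) gives $e^{(p)}i f_{V\oplus W}=e^{(p)}i f_V+e^{(p)}i f_W$, and Step 3 of the proof of Lemma 5 applies word for word. Next, $j\,e^{(p)}\,i f_V=[\psi^pV]-n=\psi^p([V]-n)=\psi^p\,c\,i f_V$ by Step 1 and (3), so Lemma 4 for $i$ shows that $j\circ e^{(p)}$ is weakly homotopic to $\psi^p\circ c$.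

**Step 4: the Moore space test.** Suppose $e^{(p)}$ is weakly homotopic to an infinite loop map. Composing with $j$, $\psi^p\circ c$ is weakly homotopic to $\Omega^\infty\tilde h$ for some $\tilde h:\mathbf k\to\mathbf{bu}$. With $T$, $P^{2i}$ and $A$ as in Section 2, $\psi^p$ acts as $p^i$ on $[P^{2i},BU]=[\Sigma^{2i-1}T,\mathbf{bu}]\cong\mathbb Z/p^2$. Since $P^{2i}$ is finite, $\tilde h_*=p^i\,c_*$ on $[\Sigma^{2i-1}T,\mathbf k]=[P^{2i},X]$. By (S), $c_*:[\Sigma T,\mathbf k]\to[\Sigma T,\mathbf{bu}]$ is an isomorphism, so we may choose $x\in[\Sigma T,\mathbf k]$ with $y=c_*x$ a generator of $[\Sigma T,\mathbf{bu}]\cong\mathbb Z/p^2$. By (Ad), $A^*y$ generates $[\Sigma^{1+2r}T,\mathbf{bu}]\cong\mathbb Z/p^2$, $r=p(p-1)$. Since $A^*$ commutes with $\tilde h_*$ and $c_*$, and $1+2r=2(1+r)-1$,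
$$p\,A^*y=A^*\tilde h_*x=\tilde h_*A^*x=p^{1+r}c_*A^*x=p^{1+r}A^*y=0.$$
This contradicts $pA^*y\ne0$. $\blacksquare$
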